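# Simplicity of the full group of a minimal homeomorphism

Maps are composed from right to left, and $[a,b]=aba^{-1}b^{-1}$.

## 1. Adding one with carry

Let $X=\{0,1\}^{\mathbb N}$, and let $\varphi$ be addition of $1$ with carry to the right:
$$\varphi(0y)=1y,\qquad \varphi(1y)=0\,\varphi(y),\qquad \varphi(111\cdots)=000\cdots .$$
If a sequence $x_0x_1x_2\cdots$ is read as the $2$-adic integer $\sum x_i2^i$, this is $x\mapsto x+1$. For a finite word $w$ of length $k$ write $wX$ for the cylinder of sequences beginning with $w$. The map $\varphi$ permutes the $2^k$ cylinders of length $k$ in one cycle, because it adds $1$ modulo $2^k$. Two consequences follow. Every orbit meets every cylinder, so every orbit is dense. And if $\mu$ is a $\varphi$-invariant probability measure, all cylinders of length $k$ have measure $2^{-k}$; so there is exactly one such $\mu$.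

We look at homeomorphisms that move every point inside its $\varphi$-orbit. Here are two kinds.

* For two different words $v,w$ of the same length, the **swap** $(v\;w)$ exchanges $vy$ and $wy$ for all $y$ and fixes all other points. On $vX$ it adds a constant integer, and on $wX$ it subtracts it.
* For a word $w$ of length $k$, let $\varphi_w(wy)=w\varphi(y)$, and let $\varphi_w$ be the identity off $wX$. On $wX$ it is $x\mapsto x+2^k$.

Both are *piecewise powers of $\varphi$*: there is a finite clopen partition of $X$ on each piece of which the map is a power of $\varphi$. Such maps form a group $[[\varphi]]$. For $g\in[[\varphi]]$ write $g(x)=\varphi^{n_g(x)}(x)$. The integer $n_g(x)$ is unique because $\varphi$ has no periodic points, and it takes finitely many values. Clearly $n_{gh}(x)=n_g(h(x))+n_h(x)$. Every $h\in[[\varphi]]$ preserves $\mu$, so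
$$I(g)=\int n_g\,d\mu$$
is a homomorphism $[[\varphi]]\to\mathbb R$. We compute: $I(\varphi)=1$, $I(\varphi_w)=2^k\cdot 2^{-k}=1$, and $I((v\;w))=0$. So $\varphi$ is not a product of commutators in $[[\varphi]]$. The kernel of $I$ is a normal subgroup that contains $(0\;1)$ but not $\varphi$, so $[[\varphi]]$ is not simple.

Parity is a less serious obstruction. The swap $(v\;w)$ is a transposition of words of length $k$, but on words of length $k+1$ it is $(v0\;w0)(v1\;w1)$, an even permutation. Cutting more finely destroys parity. It does not destroy $I$.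

Now drop the word "finite" in "finite clopen partition". For $n\ge1$ let $w_n=1^{n-1}0$ and $U_n=w_nX$. The sets $U_1,U_2,\dots$ are disjoint clopen sets with union $X\setminus\{1^\infty\}$, and they converge to the point $1^\infty=111\cdots$. Let
$$f=(w_n0\;\;w_n1)\ \text{ on } U_n \ (n\ge1),\qquad f(1^\infty)=1^\infty .$$
Each $U_n$ is $f$-invariant, so $f$ maps each neighborhood $1^kX=\{1^\infty\}\cup\bigcup_{n>k}U_n$ of $1^\infty$ onto itself. Hence $f$ is a homeomorphism, with $f^2=\mathrm{id}$, and it maps every orbit onto itself. On $U_n$ we have $f(x)=x\pm2^n$. So $n_f$ takes infinitely many values and $f\notin[[\varphi]]$; moreover $\int|n_f|\,d\mu=\sum_n2^n2^{-n}=\infty$. On the group of *all* orbit-preserving homeomorphisms the formula for $I$ makes no sense.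

That a formula breaks down does not prove that no normal subgroup survives. So we ask: does the group of all homeomorphisms preserving each orbit of a minimal homeomorphism have any normal subgroup besides the two trivial ones?

## 2. Full groups, invariant measures, and the theorems

A *Cantor space* is a nonempty, zero-dimensional, perfect compact metrizable space $X$. A set is *clopen* if it is closed and open. We use freely that every open set in $X$ is an increasing union of clopen sets. The group $\mathrm{Homeo}(X)$ carries the topology with basic open sets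
$$\{g: g(U_i)=V_i,\ i=1,\dots,n\},\qquad U_i,V_i\text{ clopen}.$$
A homeomorphism $\varphi$ is *minimal* if all its orbits are dense. From now on $\varphi$ is a minimal homeomorphism of a Cantor space $X$.

**Definition (full group).** $[\varphi]$ is the group of all $g\in\mathrm{Homeo}(X)$ that map each $\varphi$-orbit onto itself. Equivalently, for every $x$ there are $n,m\in\mathbb Z$ with $g(x)=\varphi^n(x)$ and $g^{-1}(x)=\varphi^m(x)$.

**Definition (piecewise powers).** $[[\varphi]]\subset[\varphi]$ is the subgroup of those $g$ for which there is a finite clopen partition of $X$ on each piece of which $g$ is a power of $\varphi$.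

Section 1 has examples of both: $(v\;w),\varphi_w\in[[\varphi]]$, and $f\in[\varphi]\setminus[[\varphi]]$.

It is known that the closure of $[\varphi]$ in $\mathrm{Homeo}(X)$ is *topologically simple* (no closed normal subgroups other than the trivial one and the whole group), and that hence $[\varphi]$ is topologically simple too. The paper of Tomás Ibarlucia and Julien Melleray, "Full groups of minimal homeomorphisms", arXiv:1309.3114 (2013), is the source of the question whether $[\varphi]$ is simple as an abstract group; there it is an open problem. Topological simplicity says that a nontrivial normal subgroup is dense. We must rule out dense proper normal subgroups.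

**Invariant measures.** Let $M$ be the set of $\varphi$-invariant Borel probability measures on $X$. It is convex and weak\* compact. It is nonempty: if $n_i\to\infty$ and $x_i\in X$, any weak\* limit $\mu$ of $\frac1{n_i}\sum_{k<n_i}\delta_{\varphi^k(x_i)}$ is invariant, since the averages of $f$ and of $f\circ\varphi$ differ by at most $2\|f\|_\infty/n_i$. For $A$ clopen, $\mu\mapsto\mu(A)$ is continuous, so infima and suprema over $M$ are attained. A measure is determined by its values on clopen sets. "For all $\mu$" always means for all $\mu\in M$. Put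
$$\Gamma=\{g\in\mathrm{Homeo}(X): g_*\mu=\mu\text{ for all }\mu\in M\}.$$

**Condition (F).** A subgroup $G$ of $\mathrm{Homeo}(X)$ satisfies (F) if the following holds. Let $g\in\mathrm{Homeo}(X)$ be such that for every $y\in X$ there is $h\in G$ with $h(y)=g(y)$, and such that for all but at most one $y$ this $h$ can be chosen to coincide with $g$ on a neighborhood of $y$. Then $g\in G$.

*Example.* In Section 1, $f$ coincides near each $y\ne1^\infty$ with a swap, and $f(1^\infty)=\mathrm{id}(1^\infty)$. Since $f\notin[[\varphi]]$, the group $[[\varphi]]$ fails (F).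

**Theorem A.** For every minimal homeomorphism $\varphi$ of a Cantor space, $[\varphi]$ is simple as an abstract group.

**Theorem B.** Let $[\varphi]\le G\le\Gamma$ satisfy (F) (for example $G=[\varphi]$ or $G=\Gamma$). Then:

1. $G$ is simple, and every element of $G$ is a product of at most $8$ commutators.
2. For $n\in G\setminus\{\mathrm{id}\}$ put $m(n)=\inf_{\mu\in M}\mu(\{x:n(x)\ne x\})$. Then $m(n)>0$. Let $\nu(n)$ be the least $C$ such that every element of $G$ is a product of at most $C$ conjugates of $n^{\pm1}$. Then
$$\frac1{m(n)}\le\nu(n)\le\frac{648}{m(n)}.$$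
So the order of growth $1/m(n)$ is exact, and $G$ is never uniformly simple (no $C$ works for all $n$).
3. $\Gamma$ is the closure of $[\varphi]$ in $\mathrm{Homeo}(X)$. So that closure is also simple as an abstract group.

*Example.* For the odometer of Section 1 and $n=(v\;w)$ with words of length $k$ we have $m(n)=2^{1-k}$, so $2^{k-1}\le\nu(n)\le648\cdot2^{k-1}$.

We check the two examples of $G$. All orbits are infinite: a finite dense orbit would be closed, so $X$ would be finite, but a nonempty perfect space is infinite. So $\varphi$ has no periodic points.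

*$G=[\varphi]$.* Let $g\in[\varphi]$. The closed sets $\{x:g(x)=\varphi^n(x)\}$, $n\in\mathbb Z$, cover $X$ and are pairwise disjoint, as there are no periodic points. So $g$ is a power of $\varphi$ on each piece of a countable Borel partition; being injective, it preserves every $\mu\in M$. Thus $[\varphi]\le\Gamma$. For (F): if $g$ is as in (F), then $g(y)\in\mathrm{Orb}(y)$ for all $y$. If $y=g(z)$, then $y\in\mathrm{Orb}(z)$, so $g^{-1}(y)=z\in\mathrm{Orb}(y)$. Hence $g\in[\varphi]$.

*$G=\Gamma$.* Let $g$ coincide locally with elements of $\Gamma$ off a point $x$. Cover $X\setminus\{x\}$ by countably many clopen sets on each of which $g$ coincides with an element of $\Gamma$, and make them disjoint. Single points are null for all $\mu$ (Lemma 1 below). Summing over the pieces gives $\mu(g(A))=\mu(A)$ for every Borel set $A$, so $g\in\Gamma$.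

**From now on $G$ is a fixed group with $[\varphi]\le G\le\Gamma$ and (F).** Those interested only in Theorem A may read $G=[\varphi]$ throughout.

For $U$ clopen let $G_U=\{g\in G:g(x)=x\text{ for all }x\notin U\}$. If $g\in G_U$ then $g(U)=U$. If $t\in G$ then $tG_Ut^{-1}=G_{t(U)}$. Elements of $G_U$ and $G_{U'}$ commute if $U\cap U'=\emptyset$.

**Gluing.** Let $X=\bigsqcup_{i=1}^kA_i=\bigsqcup_{i=1}^kB_i$ be clopen partitions and $t_i\in G$ with $t_i(A_i)=B_i$. The map equal to $t_i$ on $A_i$ is a homeomorphism. It coincides near each point with some $t_i$, so it is in $G$ by (F). If all $t_i\in[\varphi]$, it is in $[\varphi]$, since $[\varphi]$ also satisfies (F). In particular, if $h\in G$ and $h(Z)=Z$ with $Z$ clopen, the map equal to $h$ on $Z$ and to the identity elsewhere is in $G_Z$.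

## 3. Towers over clopen sets

This section turns minimality into finite combinatorics.

**Lemma 1.** Let $B\ne\emptyset$ be clopen. Then there is $K$ with $X=\bigcup_{k=1}^K\varphi^{-k}B=\bigcup_{k=1}^K\varphi^kB$, and hence $\inf_\mu\mu(B)\ge1/K>0$. Moreover, every point has clopen neighborhoods $B$ with $\sup_\mu\mu(B)$ arbitrarily small. In particular points are null for all $\mu$.

*Proof.* Let $Y=X\setminus\bigcup_{k\ge1}\varphi^{-k}B$. It is closed and $\varphi(Y)\subset Y$. If $Y\neq\emptyset$, then $\bigcap_{n\ge0}\varphi^n(Y)$ is a decreasing intersection of nonempty compact sets; it is nonempty, closed and invariant, so it is $X$ by minimality. Then $Y=X$, which contradicts $Y\cap\varphi^{-1}B=\emptyset$. So $Y=\emptyset$, and compactness gives $K$. Applying $\varphi^{K+1}$ gives the second covering, and $1\le K\mu(B)$ follows. For the last claim, the points $x,\varphi(x),\dots,\varphi^{k-1}(x)$ are distinct. So a small enough clopen neighborhood $B$ of $x$ has $B,\varphi B,\dots,\varphi^{k-1}B$ pairwise disjoint, and $\mu(B)\le1/k$ for all $\mu$. $\square$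

**Lemma 2 (Kakutani–Rokhlin partitions).** For every finite clopen partition $\mathcal P$ of $X$ and every $H$ there is a partition
$$X=\bigsqcup_l\ \bigsqcup_{0\le k<h_l}\varphi^k(D_l)$$
(finitely many $l$, $D_l$ nonempty clopen, $h_l\ge H$) in which each *level* $\varphi^k(D_l)$ lies in one atom of $\mathcal P$.

*Example.* For the odometer take the base $B=\{x\equiv0\text{ or }1\bmod4\}$. Points $\equiv0$ return to $B$ after $1$ step, points $\equiv1$ after $3$ steps. So $D_1=\{x\equiv0\}$ with $h_1=1$, and $D_2=\{x\equiv1\}$ with $h_2=3$ and levels $\{x\equiv1\},\{x\equiv2\},\{x\equiv3\}$ modulo $4$.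

*Proof.* By the argument for the last claim of Lemma 1, take $B\ne\emptyset$ clopen with $B,\dots,\varphi^{H-1}B$ pairwise disjoint. By Lemma 1 the return time $r(x)=\min\{k\ge1:\varphi^k(x)\in B\}$ is finite and bounded on $B$. It is continuous, since $\{r=k\}$ is given by clopen conditions, and $r\ge H$ by disjointness.

*Every point lies in the tower picture.* By Lemma 1 every $x$ is $\varphi^k(b)$ with $b\in B$, $k\ge0$. Take $k$ minimal. Then $k<r(b)$, since otherwise $\varphi^{r(b)}(b)\in B$ gives the smaller value $k-r(b)$.

*It does so once.* Let $\varphi^k(b)=\varphi^{k'}(b')$ with $0\le k<r(b)$, $0\le k'<r(b')$, $k\le k'$. Then $b=\varphi^{k'-k}(b')\in B$ with $k'-k<r(b')$, so $k=k'$ and $b=b'$.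

Now partition $B$ according to $r(x)$ and to the atoms of $\mathcal P$ containing $\varphi^k(x)$, $0\le k<r(x)$. The nonempty pieces are the $D_l$. $\square$

The levels with fixed $l$ form *tower $l$*, and $\sum_lh_l\mu(D_l)=1$ for all $\mu$. We say that the partition is *compatible* with given clopen sets if each of them is a union of levels; apply Lemma 2 to the partition they generate.

**Permutations of levels.** Let $U$ be a union of levels. A family of permutations $\pi_l$ of the levels of tower $l$ contained in $U$ defines an element of $[[\varphi]]_U:=[[\varphi]]\cap G_U$: it sends $\varphi^k(D_l)$ to $\varphi^{\pi_l(k)}(D_l)$ by the map $\varphi^{\pi_l(k)-k}$. The exponents add up under composition, so this is a group homomorphism from a product of finite symmetric groups to $[[\varphi]]_U$.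

**Lemma 3.** Let $f\in C(X,\mathbb R)$. If $\int f\,d\mu>0$ for all $\mu$, there is $H$ with $\sum_{k<n}f(\varphi^kx)>0$ for all $n\ge H$ and $x\in X$. Hence if $\int f\,d\mu=0$ for all $\mu$ and $\eta>0$, there is $H$ with $|\sum_{k<n}f(\varphi^kx)|<\eta n$ for all $n\ge H$ and $x\in X$.

*Proof.* Otherwise there are $n_i\to\infty$ and $x_i$ with $\frac1{n_i}\sum_{k<n_i}f(\varphi^kx_i)\le0$. A weak\* limit of $\frac1{n_i}\sum_{k<n_i}\delta_{\varphi^kx_i}$ is in $M$ and gives $\int f\le0$, a contradiction. For the second part apply the first to $\eta+f$ and $\eta-f$. $\square$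

**Lemma 4 (Glasner–Weiss).** Let $A,B$ be clopen.

(a) If $\mu(A)<\mu(B)$ for all $\mu$, there is $t\in[[\varphi]]$ with $t^2=\mathrm{id}$, $t(A)\subset B$, and $t$ the identity off $A\cup t(A)$.

(b) If $\mu(A)=\mu(B)$ for all $\mu$, there is $t\in[\varphi]$ with $t(A)=B$.

*Proof of (a).* Apply Lemma 3 to $1_B-1_A$ and take a Kakutani–Rokhlin partition compatible with $A,B$ of heights at least $H$. For $x\in D_l$ the sum $\sum_{k<h_l}(1_B-1_A)(\varphi^kx)$ is the number of levels of tower $l$ in $B$ minus the number in $A$. So each tower has more levels in $B$ than in $A$, hence more in $B\setminus A$ than in $A\setminus B$. Let $t$ exchange the levels in $A\setminus B$ with distinct levels in $B\setminus A$ of the same tower and fix all other levels.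

*Proof of (b).* When the measures are equal, the counts in a tower agree only up to an error, so we exhaust both sets by (a) and let what is left shrink to one point on each side.

**Step 1: reduction to disjoint sets.** It suffices to find an involution $t\in[\varphi]$ with $t(A\setminus B)=B\setminus A$ that is the identity off $(A\setminus B)\cup(B\setminus A)$. These two sets have equal measure for all $\mu$. So we may assume $A\cap B=\emptyset$. If one of $A,B$ is empty, the other has measure $0$ and is empty by Lemma 1, and $t=\mathrm{id}$ works. Otherwise pick $a\in A$ and $b\in B$ in the same orbit, which is possible as orbits are dense. Put $A_0=A$, $B_0=B$.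

**Step 2: one round of exhaustion.** Given clopen $A_n\ni a$, $B_n\ni b$ of equal measure for all $\mu$, we cut both down to small neighborhoods of $a$ and $b$ of equal measure, and match what is removed. Distances refer to a fixed metric on $X$.

Choose a clopen $A'$ with $a\in A'\subset A_n$ and $\operatorname{diam}A'<\frac1{n+1}$. Choose a clopen $B''$ with $b\in B''\subset B_n$, $\operatorname{diam}B''<\frac1{n+1}$ and $\sup_\mu\mu(B'')<\inf_\mu\mu(A')$; Lemma 1 allows this. Put $C=A_n\setminus A'$. Then for all $\mu$
$$\mu(C)=\mu(A_n)-\mu(A')<\mu(B_n)-\mu(B'')=\mu(B_n\setminus B''),$$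
so by (a) some $\tau\in[[\varphi]]$ has $\tau(C)\subset B_n\setminus B''$. Put $D=B_n\setminus\tau(C)\supset B''$; then $\mu(D)=\mu(B_n)-\mu(C)=\mu(A')$.

Choose a clopen $A''$ with $a\in A''\subset A'$ and $\sup_\mu\mu(A'')<\inf_\mu\mu(B'')$. Then $\mu(D\setminus B'')=\mu(A')-\mu(B'')<\mu(A'\setminus A'')$ for all $\mu$, so some $\tau'\in[[\varphi]]$ has $\tau'(D\setminus B'')\subset A'\setminus A''$. Put
$$A_{n+1}=A'\setminus\tau'(D\setminus B'')\supset A''\ni a,\qquad B_{n+1}=B''\ni b .$$
Both have measure $\mu(B'')$ for all $\mu$. Finally
$$A_n\setminus A_{n+1}=C\sqcup\tau'(D\setminus B''),\qquad B_n\setminus B_{n+1}=\tau(C)\sqcup(D\setminus B''),$$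
and we define $t$ from the first set onto the second by $\tau$ on $C$ and by $\tau'^{-1}$ on $\tau'(D\setminus B'')$.

**Step 3: passage to the limit.** We check that the pieces fit together. We have $A_n\downarrow\{a\}$ and $B_n\downarrow\{b\}$ with diameters tending to $0$. Set $t(a)=b$. Then $t:A\to B$ is a bijection with $t(A_n)=B_n$ for all $n$. So it is continuous at $a$, and it is continuous elsewhere since the pieces are clopen. By compactness it is a homeomorphism $A\to B$. It moves points inside their orbits, also at $a$. Extend it by $t^{-1}$ on $B$ and by the identity elsewhere. $\square$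

**Lemma 5.** Every permutation of a finite set is a product of two permutations of order $\le2$. Every even permutation $\sigma$ of a finite set is a commutator of two permutations of that set.

*Proof.* On $\mathbb Z/m$ let $\rho_j(i)=j-i$, of order at most $2$. The cycle $i\mapsto i+1$ equals both $\rho_1\rho_0$ and $\rho_2\rho_1$. Treating each cycle separately gives the first claim.

For the second we count transpositions. If $m$ is odd, $2i=j$ has one solution, and each $\rho_j$ has $(m-1)/2$ transpositions. If $m$ is even, $\rho_1$ has no fixed point and $m/2$ transpositions, while $\rho_0,\rho_2$ have two fixed points and $m/2-1$ transpositions. An even permutation has an even number of cycles of even length. Pair these cycles, and in each pair use $\rho_1\rho_0$ for one cycle and $\rho_2\rho_1$ for the other; use $\rho_1\rho_0$ on the odd cycles. The excess in the first factor on one cycle of a pair is balanced by the excess in the second factor on the other. So $\sigma=\iota_1\iota_2$ with $\iota_1,\iota_2$ of order $\le2$ having equally many transpositions. They are conjugate, $\iota_2=b\iota_1b^{-1}$,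 and $\sigma=\iota_1b\iota_1^{-1}b^{-1}=[\iota_1,b]$. $\square$

## 4. Four conjugates of one element, and a displacement that does not fit

How do we show that a normal subgroup containing some $n\ne\mathrm{id}$ is everything? The first tool is a computation with commutators.

**Lemma 6.** Let $n\in G$ and let $V$ be clopen with $n(V)\cap V=\emptyset$. If $a,b\in G_V$, then $[a,b]$ is a product of $4$ conjugates of $n^{\pm1}$ in $G$.

*Proof.* Write $[a,n]=ad$ with $d=na^{-1}n^{-1}\in G_{n(V)}$. Since $n(V)\cap V=\emptyset$, $d$ commutes with $a$ and $b$. Hence $[[a,n],b]=adb\,d^{-1}a^{-1}b^{-1}=[a,b]$, that is,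
$$[a,b]=[a,n]\cdot b[a,n]^{-1}b^{-1}.$$
Since $[a,n]=(ana^{-1})n^{-1}$, each of the two factors on the right is a product of two conjugates of $n^{\pm1}$. $\square$

This suggests a plan.

1. Show that every $g\in G$ is a product of elements with supports of small measure.
2. Conjugate each of them into $G_W$, for a given nonempty clopen $W\subsetneq V$, by Lemma 4(a).
3. Show that every element of $G_W$ is a product of commutators of elements of $G_V$, and apply Lemma 6.

The third point is the heart. The first thing to try is infinite displacement. Suppose some $t\in G_V$ had $W,t(W),t^2(W),\dots$ pairwise disjoint, shrinking to a point. For $g\in G_W$ put $\hat g=\prod_{i\ge0}t^igt^{-i}$. Then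
$$[\hat g,t]=\hat g\cdot(t\hat gt^{-1})^{-1}=\Big(\prod_{i\ge0}t^igt^{-i}\Big)\Big(\prod_{i\ge1}t^igt^{-i}\Big)^{-1}=g,$$
a single commutator. But $G\le\Gamma$ preserves measures: all the sets $t^i(W)$ have the same measure $\mu(W)>0$, so at most $1/\mu(W)$ of them are disjoint. No such $t$ exists.

What about finitely many copies? We shall see (Lemma 8) that with $N$ disjoint copies a commutator accounts for everything except a remainder living on a set of measure about $1/N$. So $g$ can be *compressed*: up to a few commutators, it equals an element supported on a much smaller set. Repeating this finitely often never removes the remainder. In the odometer one sees that it cannot be removed inside $[[\varphi]]$: the homomorphism $I$ of Section 1 takes the same value on $g$ and on every remainder.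

The way out is to compress infinitely often, into *different* disjoint sets $U_1,U_2,\dots$ converging to a point, so that the remainder disappears at that point. It remains to keep the number of commutators finite. The odometer shows how.

**The odometer by hand.** Notation as in Section 1. We show that $\varphi$, which is not a product of commutators in $[[\varphi]]$, is a product of five commutators in $[\varphi]$.

For a word $w$ put $\sigma_w=(w0\;w1)$. From $\varphi(0y)=1y$ and $\varphi(1y)=0\varphi(y)$ we read off
$$\varphi_w=\sigma_w\,\varphi_{w1}.\tag{1}$$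
Indeed the right side sends $w0y$ to $w1y$, and $w1y$ first to $w1\varphi(y)$ and then to $w0\varphi(y)$. Also $\sigma_w=[\alpha_w,\beta_w]$ with $\alpha_w=(w00\;w10)$ and $\beta_w=(w00\;w01)(w10\;w11)$: conjugating $\alpha_w$ by $\beta_w$ gives $(w01\;w11)$, and $(w00\;w10)(w01\;w11)=\sigma_w$.

Recall $w_n=1^{n-1}0$, $U_n=w_nX$, and put $g_n=\varphi_{w_n}$. The words $w_n1=1^{n-1}01$ and $w_{n+1}=1^n0$ are different and have the same length. Let $\tau_n=(w_n1\;\;w_{n+1})$. It conjugates $\varphi_{w_n1}$ to $\varphi_{w_{n+1}}=g_{n+1}$, so $\varphi_{w_n1}=[\varphi_{w_n1},\tau_n]\,g_{n+1}$. With (1),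
$$g_n=[\alpha_{w_n},\beta_{w_n}]\,[\varphi_{w_n1},\tau_n]\;g_{n+1},\tag{2}$$
where the four entries of the commutators are supported in $U_n\cup U_{n+1}$. Each step moves the element to a set of half the measure, and $I(g_n)=1$ for every $n$.

Write (2) as $g_n=C_ng_{n+1}$. The blocks $U_n\cup U_{n+1}$ with $n$ *odd* are disjoint. So we can perform all $C_n$, $n$ odd, at once: glue the $\alpha_{w_n}$, $n$ odd, to one homeomorphism fixing $1^\infty$, and do the same for the $\beta_{w_n}$, the $\varphi_{w_n1}$ and the $\tau_n$. As for $f$ in Section 1, the glued maps are homeomorphisms: they preserve the blocks, and the blocks converge to $1^\infty$. They lie in $[\varphi]$. So $C^{\mathrm{odd}}$, equal to $C_n=g_ng_{n+1}^{-1}$ on block $n$ for all odd $n$, is a product of *two* commutators. It acts as $g_n$ on $U_n$ for $n$ odd and as $g_n^{-1}$ for $n$ even. In the same way the even blocks give $C^{\mathrm{even}}$, which acts as $g_n$ on $U_n$ for $n$ even, as $g_n^{-1}$ for $n\ge3$ odd, and as the identity on $U_1$. The product $C^{\mathrm{odd}}C^{\mathrm{even}}$ is $g_1$ on $U_1$ and the identity elsewhere.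 So $g_1=\varphi_0$ is a product of four commutators in $[\varphi]$. Finally, by (1) for the empty word, $\varphi=\sigma\varphi_1$ with $\sigma=(0\;1)$ a commutator and $\varphi_1=\sigma\varphi_0\sigma^{-1}$. In total there are five commutators.

For a general $\varphi$ and a general $g$ we have no formula like (2). The next section provides a substitute.

## 5. Compression of an element up to three commutators

**Lemma 7.** Let $U\neq\emptyset$ be clopen, $N\ge2$, $0<\delta<\inf_\mu\mu(U)$, $L\ge1$, $g\in G_U$. There are pairwise disjoint clopen sets $Z_1,\dots,Z_N\subset U$, an element $s\in[[\varphi]]$ supported on $\bigcup_iZ_i$ with $s(Z_i)=Z_{i+1}$ (indices mod $N$) and $s^N=\mathrm{id}$, a clopen set $E$ with $R:=U\setminus\bigcup_iZ_i\subset E\subset U$, and a factorization $g=\gamma eh$, such that for all $\mu$: $\mu(Z_i)\le1/N$, $\mu(E)<\delta$, and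

* $h\in G_U$ and $h(Z_i)=Z_i$ for all $i$ (hence $h(R)=R$);
* $e\in G_E$;
* there is a Kakutani–Rokhlin partition with all heights $\ge L$, having $U$ as a union of levels, such that $\gamma\in[[\varphi]]_U$ acts on each tower by an even permutation of the levels contained in $U$. In particular $\gamma$ is a commutator of two elements of $G_U$.

So after correction by a finite permutation $\gamma$ and an element $e$ of small support, $g$ preserves $N$ slices of equal measure that are cyclically permuted by some $s$.

*Proof.*

**Step 1: cutting $U$ into $N$ slices and a small rest.** Choose a Kakutani–Rokhlin partition compatible with $U$, with bases $B_j$ and heights $h_j>2N/\delta$. Tower $j$ has $Nq_j+r_j$ levels in $U$, with $0\le r_j<N$. Distribute $Nq_j$ of them into $N$ classes of $q_j$ levels each, the $i$-th class being $(i,1),\dots,(i,q_j)$. Let $Z_i$ be the union over $j$ of the levels in the $i$-th classes, and let $s\in[[\varphi]]$ be given by the permutations $(i,k)\mapsto(i+1,k)$. Then $s(Z_i)=Z_{i+1}$ and $s^N=\mathrm{id}$. The $Z_i$ have equal measures, so $\mu(Z_i)\le1/N$. Moreover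
$$\mu(R)\le\sum_jN\mu(B_j)<\frac\delta2\sum_jh_j\mu(B_j)=\frac\delta2 .$$
As $\delta<\inf_\mu\mu(U)$, the $Z_i$ have positive measure, so they are nonempty. (For the odometer with $U=X$, one tower of height $8$ and $N=3$: three classes of two levels each, and $R$ consists of two levels, of total measure $\frac14$.)

**Step 2: a second tower partition, fine enough to compare slices with their images.** Let $Z_i'=g(Z_i)\subset U$; then $\mu(Z_i')=\mu(Z_i)$ for all $\mu$. Choose a second Kakutani–Rokhlin partition, with bases $D_l$ and heights $h_l\ge L$, compatible with $U$ and all $Z_i,Z_i'$. Let $z_{il},z_{il}'$ be the numbers of levels of tower $l$ in $Z_i,Z_i'$. We take the heights so large that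
$$|z_{il}-z_{il}'|<\frac\delta{2N}h_l\quad\text{for all }i,\qquad z_{1l},\,z_{1l}'\ge2 .$$
The first is Lemma 3 for $1_{Z_i}-1_{Z_i'}$. The second holds as soon as $h_l\ge2K$, where $K$ serves for both $Z_1$ and $Z_1'$ in Lemma 1, since any $K$ consecutive points of an orbit meet each of these sets.

**Step 3: an even permutation $\gamma$ that matches most of the slices.** In each tower select $\min(z_{il},z_{il}')$ of the levels in $Z_i$ and equally many in $Z_i'$. Let $Y_i\subset Z_i$ and $Y_i'\subset Z_i'$ be the unions of the selected levels. The $Y_i$ are disjoint, and so are the $Y_i'$. So for each $l$ there is a permutation of the levels of tower $l$ in $U$ that maps the levels in $Y_i$ onto those in $Y_i'$, for every $i$. If it is odd, precompose it with a transposition of two levels in $Y_1$; there are two, as $\min(z_{1l},z'_{1l})\ge2$. Let $\gamma\in[[\varphi]]_U$ be the resulting element. Then $\gamma(Y_i)=Y_i'$, and by Lemma 5, applied in each tower, $\gamma$ is a commutator of two elements of $[[\varphi]]_U\subset G_U$.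

**Step 4: the mismatch lies in a small set $E$.** Put $E=U\setminus\bigcup_iY_i\supset R$. Then
$$\mu(E)=\mu(R)+\sum_i\sum_l\big(z_{il}-\min(z_{il},z_{il}')\big)\mu(D_l)<\frac\delta2+N\cdot\frac\delta{2N}=\delta ,$$
because $\sum_lh_l\mu(D_l)=1$. Let $g_1=\gamma^{-1}g$. Then $g_1(Z_i)=\gamma^{-1}(Z_i')\supset\gamma^{-1}(Y_i')=Y_i$. The sets $g_1(Z_1),\dots,g_1(Z_N),g_1(R)$ partition $U$, and each $Y_j$ is contained in $g_1(Z_j)$. Hence
$$g_1(Z_i)=Y_i\sqcup(g_1(Z_i)\cap E),\qquad g_1(R)\subset E,\qquad\text{and also}\qquad Z_i=Y_i\sqcup(Z_i\cap E).$$

**Step 5: repairing the mismatch inside $E$.** Since $g_1$ preserves all $\mu$, the sets $Z_i\cap E$ and $g_1(Z_i)\cap E$ have equal measure for all $\mu$, and so do $R$ and $g_1(R)$. Both families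
$$Z_1\cap E,\dots,Z_N\cap E,\,R\qquad\text{and}\qquad g_1(Z_1)\cap E,\dots,g_1(Z_N)\cap E,\,g_1(R)$$
partition $E$. By Lemma 4(b) there are $t_0,\dots,t_N\in[\varphi]$ with $t_i(Z_i\cap E)=g_1(Z_i)\cap E$ for $1\le i\le N$ and $t_0(R)=g_1(R)$. Let $e$ equal $t_i$ on $Z_i\cap E$, $t_0$ on $R$, and the identity off $E$. By gluing, $e\in[\varphi]\cap G_E$. Since $e$ is the identity on $Y_i$, we get $e(Z_i)=g_1(Z_i)$, and also $e(R)=g_1(R)$. So $h=e^{-1}g_1\in G_U$ preserves each $Z_i$ and $R$, and $g=\gamma g_1=\gamma eh$. $\square$

**Lemma 8.** In Lemma 7, $h=cp$ with $c$ a commutator of two elements of $G_U$ and $p\in G_{Z_1\cup R}$.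

This is the finite form of displacement: one commutator with the cyclic shift $s$ collects the actions of $h$ on $Z_2,\dots,Z_N$, and only $Z_1$ and $R$ remain.

*Proof.* By gluing, let $h_i\in G_{Z_i}$ equal $h$ on $Z_i$. Bring all of them to $Z_1$: put $a_i=s^{-(i-1)}h_is^{i-1}\in G_{Z_1}$. Let $k_1=\mathrm{id}$ and $k_i=a_ia_{i-1}\cdots a_2$ for $2\le i\le N$, and let
$$k=\prod_{i=1}^Ns^{i-1}k_is^{-(i-1)}\in G_U ,$$
whose factors are supported in the disjoint sets $Z_i$ and commute. Put $c=[k,s]=k\cdot(sk^{-1}s^{-1})$.

Let $2\le i\le N$. On $Z_i$ the map $sk^{-1}s^{-1}$ goes to $Z_{i-1}$ by $s^{-1}$, acts there by $s^{i-2}k_{i-1}^{-1}s^{-(i-2)}$ and comes back by $s$. So it acts as $s^{i-1}k_{i-1}^{-1}s^{-(i-1)}$. Hence $c$ acts on $Z_i$ as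
$$s^{i-1}k_ik_{i-1}^{-1}s^{-(i-1)}=s^{i-1}a_is^{-(i-1)}=h_i .$$
Also $c$ preserves $Z_1$ and is the identity off $\bigcup_iZ_i$. So $p=c^{-1}h$ is the identity on $Z_2,\dots,Z_N$ and off $U$, that is, $p\in G_{Z_1\cup R}$. $\square$

**Corollary 9.** With $U,N,\delta,g$ as in Lemma 7, $g=c_1c_2q$ with $c_1,c_2$ commutators of elements of $G_U$, and $q\in G_F$ for a clopen $F\subset U$ with $\mu(F)<\frac1N+\delta$ for all $\mu$.

*Proof.* By Lemmas 7 and 8, $g=\gamma ecp=\gamma\cdot(ece^{-1})\cdot ep$. Here $\gamma$ is a commutator of elements of $G_U$, and so is $ece^{-1}$, since $e\in G_U$. Put $F=Z_1\cup E$ and $q=ep$. As $F$ contains $E$ and $Z_1\cup R$, we have $q\in G_F$, and $\mu(F)<\frac1N+\delta$. $\square$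

**Proposition 10.** Let $U,U'$ be disjoint nonempty clopen sets and $g\in G_U$. Then $g=c_1c_2c_3g'$ with $c_i$ commutators of elements of $G_{U\cup U'}$ and $g'\in G_{U'}$.

This is the general substitute for (2). Note that $U'$ may be much smaller than $U$.

*Proof.* By Lemma 1 the numbers $\inf_\mu\mu(U)$ and $\inf_\mu\mu(U')$ are positive. In Corollary 9 take $N\ge2$ and $\delta>0$ with $\delta<\inf_\mu\mu(U)$ and $\frac1N+\delta<\inf_\mu\mu(U')$. Then $\mu(F)<\mu(U')$ for all $\mu$, so by Lemma 4(a) there is $t\in[[\varphi]]$ with $t(F)\subset U'$ and $t$ the identity off $F\cup t(F)\subset U\cup U'$. Now $q=[q,t]\cdot tqt^{-1}$. Here $q,t\in G_{U\cup U'}$ and $g'=tqt^{-1}\in G_{t(F)}\subset G_{U'}$. So $g=c_1c_2[q,t]g'$. $\square$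

## 6. Telescoping to a point

**Proposition 11.** Let $V$ be clopen and $W\subsetneq V$ nonempty clopen. Every $g\in G_W$ is a product of six commutators of elements of $G_V$.

*Proof.*

**Step 1: sets that converge to a point.** We need room for infinitely many compressions. Pick $x\in V\setminus W$ and a strictly decreasing clopen neighborhood base $V\setminus W=O_2\supsetneq O_3\supsetneq\cdots$ of $x$; it exists since $X$ is perfect. Put $U_1=W$ and $U_n=O_n\setminus O_{n+1}$ for $n\ge2$. These are disjoint nonempty clopen sets with union $V\setminus\{x\}$, and every neighborhood of $x$ contains all but finitely many of them.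

**Step 2: the chain of remainders.** We push $g$ successively into $U_2,U_3,\dots$. Put $g_1=g$. By Proposition 10 choose inductively $g_{n+1}\in G_{U_{n+1}}$ and $a_{n,i},b_{n,i}\in G_{U_n\cup U_{n+1}}$ with
$$g_n=C_n\,g_{n+1},\qquad C_n=[a_{n,1},b_{n,1}][a_{n,2},b_{n,2}][a_{n,3},b_{n,3}].\tag{3}$$

**Step 3: performing all odd steps at once.** We glue infinitely many commutators into three. For $i=1,2,3$ let $A_i$ equal $a_{n,i}$ on $U_n\cup U_{n+1}$ for every *odd* $n$, and the identity elsewhere. The blocks $U_n\cup U_{n+1}$, $n$ odd, are disjoint and each is preserved, so $A_i$ is a bijection with $A_i(x)=x$. It belongs to $G$: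

* Every $y\ne x$ lies in a block with $n$ odd, which is clopen and on which $A_i$ coincides with $a_{n,i}$, or in the clopen set $X\setminus V$, on which $A_i=\mathrm{id}$. In particular $A_i$ is continuous at $y$.
* $A_i$ is continuous at $x$. A neighborhood $O$ of $x$ contains all but finitely many of the invariant blocks. The finitely many others are clopen and omit $x$, so all points close enough to $x$ have image in $O$.
* So $A_i$ is a continuous bijection of a compact Hausdorff space, hence a homeomorphism. It coincides locally with elements of $G$ off the one point $x$, and $A_i(x)=\mathrm{id}(x)$. By (F), $A_i\in G$, hence $A_i\in G_V$.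

Here the exceptional point in (F) is needed. Define $B_i\in G_V$ likewise from the $b_{n,i}$. Then
$$C^{\mathrm{odd}}:=[A_1,B_1][A_2,B_2][A_3,B_3]$$
acts on $U_n\cup U_{n+1}$ ($n$ odd) as $C_n=g_ng_{n+1}^{-1}$ and is the identity elsewhere. So it acts as $g_n$ on $U_n$ for $n$ odd and as $g_n^{-1}$ on $U_n$ for $n$ even.

**Step 4: the even steps cancel everything but $g$.** Use the blocks $U_n\cup U_{n+1}$ with $n$ even in the same way, with the identity on $U_1\cup\{x\}\cup(X\setminus V)$. This gives $C^{\mathrm{even}}$, a product of three commutators of elements of $G_V$. It acts as $g_n$ on $U_n$ for $n$ even, as $g_n^{-1}$ on $U_n$ for $n\ge3$ odd, and as the identity elsewhere. Now consider $C^{\mathrm{odd}}C^{\mathrm{even}}$. On $U_1$ it acts as $g_1=g$. On $U_n$ with $n$ even it acts as $g_n^{-1}g_n=\mathrm{id}$, and on $U_n$ with $n\ge3$ odd as $g_ng_n^{-1}=\mathrm{id}$. At $x$ and off $V$ it is the identity. So $g=C^{\mathrm{odd}}C^{\mathrm{even}}$. $\square$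

**Corollary 12.** Every $g\in G$ is a product of $8$ commutators in $G$; in particular $G$ is perfect.

*Proof.* Corollary 9 with $U=X$, $N=2$, $\delta=\frac14$ gives $g=c_1c_2q$ with $q\in G_F$ and $\mu(F)<\frac34$ for all $\mu$, so $F\ne X$. If $F$ is empty, replace it by any nonempty clopen set different from $X$. Proposition 11 with $W=F$, $V=X$ writes $q$ as six commutators. $\square$

## 7. Fragmentation and simplicity

**Lemma 13.** Let $0<\varepsilon<1$. Every $g\in G$ is a product of at most $9/\varepsilon$ elements, each belonging to $G_F$ for some clopen $F$ with $\mu(F)<\varepsilon$ for all $\mu$.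

*Proof.* Let $N=\lfloor1/\varepsilon\rfloor+1\ge2$ and $K=\lfloor2/\varepsilon\rfloor+1$. Apply Lemma 7 with $U=X$, $\delta=\varepsilon$, $L=2K$.

**Step 1: the parts $e$ and $h$ are already in small pieces.** Let $h_i\in G_{Z_i}$ and $r\in G_R$ equal $h$ on $Z_i$ and on $R$ (gluing). Then $h=rh_1\cdots h_N$ and
$$g=\gamma\cdot(er)\cdot h_1\cdots h_N .$$
Here $\mu(Z_i)\le\frac1N<\varepsilon$. Since $R\subset E$, $er\in G_E$, and $\mu(E)<\varepsilon$.

**Step 2: fragmenting $\gamma$.** By Lemma 5 in each tower, $\gamma=\iota_1\iota_2$, where each $\iota_j$ acts on the levels of tower $l$ as a permutation of order $\le2$, with at most $h_l/2$ transpositions. Split these into $K$ classes, each containing at most $\lceil h_l/2K\rceil$ transpositions. Doing this in all towers simultaneously writes $\iota_j$ as a product of $K$ elements of $[[\varphi]]$. Each of them is supported on a clopen set of measure at most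
$$\sum_l2\Big\lceil\frac{h_l}{2K}\Big\rceil\mu(D_l)\le\sum_l\Big(\frac{h_l}K+2\Big)\mu(D_l)\le\frac1K+\frac2{2K}=\frac2K<\varepsilon ,$$
because $h_l\ge2K$ and $\sum_lh_l\mu(D_l)=1$ give $\sum_l\mu(D_l)\le\frac1{2K}$.

**Step 3: counting.** The number of factors is
$$2K+1+N\le\Big(\frac4\varepsilon+2\Big)+1+\Big(\frac1\varepsilon+1\Big)=\frac5\varepsilon+4\le\frac9\varepsilon .\qquad\square$$

**Proposition 14.** Let $n\in G$, let $V$ be clopen with $n(V)\cap V=\emptyset$, let $W\subsetneq V$ be nonempty clopen, and $\varepsilon=\inf_\mu\mu(W)$. Then every $g\in G$ is a product of at most $216/\varepsilon$ conjugates of $n^{\pm1}$.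

*Proof.* By Lemma 1, $0<\varepsilon<1$, because $W$ and $X\setminus W$ are nonempty. By Proposition 11 every element of $G_W$ is a product of six commutators of elements of $G_V$, hence by Lemma 6 of $24$ conjugates of $n^{\pm1}$. Let $F$ be clopen with $\mu(F)<\varepsilon$ for all $\mu$. Then $\mu(F)<\mu(W)$ for all $\mu$, so Lemma 4(a) gives $t\in[[\varphi]]$ with $t(F)\subset W$. As $tG_Ft^{-1}=G_{t(F)}\subset G_W$, every element of $G_F$ is also a product of $24$ conjugates of $n^{\pm1}$. By Lemma 13, at most $24\cdot\frac9\varepsilon=\frac{216}\varepsilon$ conjugates suffice for any $g\in G$. $\square$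

**Proof of Theorem A and of Theorem B(1).** Let $\mathcal N\ne\{\mathrm{id}\}$ be a normal subgroup of $G$ and $\mathrm{id}\ne n\in\mathcal N$. A small clopen neighborhood $V$ of a point moved by $n$ satisfies $n(V)\cap V=\emptyset$. As $X$ is perfect, there is a nonempty clopen $W\subsetneq V$. By Proposition 14 every $g\in G$ is a product of conjugates of $n^{\pm1}$, so $\mathcal N=G$. Hence $G$ is simple; it is nontrivial since $\varphi\in G$. Corollary 12 gives the bound of $8$ commutators. The case $G=[\varphi]$ is Theorem A. $\blacksquare$

## 8. How many conjugates: the order $1/m(n)$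

We prove Theorem B(2). Let $n\in G\setminus\{\mathrm{id}\}$ and $O=\{x:n(x)\ne x\}$. This set is open and nonempty, so it contains a nonempty clopen set, and $m(n)>0$ by Lemma 1.

**Lower bound.** The idea is that $\varphi$ moves every point, so the supports of the factors must cover $X$. Let $\varphi\in G$ be a product of $C$ conjugates of $n^{\pm1}$. A point fixed by all these conjugates is fixed by $\varphi$, and $\varphi$ has no fixed point. So $X$ is covered by the $C$ sets of points moved by the conjugates. The points moved by $gn^{\pm1}g^{-1}$ are those of $g(O)$, of measure $\mu(O)$ as $g\in\Gamma$. Hence $1\le C\mu(O)$ for all $\mu$, that is, $C\ge1/m(n)$.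

Moreover, $m$ takes arbitrarily small values on $G\setminus\{\mathrm{id}\}$. For $k\ge2$ take $B\ne\emptyset$ clopen with $B,\varphi B,\dots,\varphi^{k-1}B$ disjoint. The element that exchanges $B$ and $\varphi B$ by $\varphi^{\pm1}$ moves only points of $B\cup\varphi B$, so it has $m\le2/k$. So no $C$ works for all $n$.

**Upper bound.** We need a clopen $V$ with $n(V)\cap V=\emptyset$ that is as large as possible, uniformly in $\mu$. Let $0<\alpha<m(n)$.

**Step 1: a clopen part of the support of measure more than $\alpha$.** Write $O$ as an increasing union of clopen sets $K_j$. For each $\mu$, $\mu(K_j)\uparrow\mu(O)\ge m(n)>\alpha$. So the sets $\{\mu\in M:\mu(K_j)>\alpha\}$ increase with $j$ and cover $M$. They are open and $M$ is compact, so for some $j$ the set $K=K_j$ has $\mu(K)>\alpha$ for all $\mu$.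

**Step 2: a displaced set of at least a third of that measure.** Every point of $K$ is moved by $n$. So, by compactness, we can partition $K$ into clopen $P_1,\dots,P_r$ with $n(P_i)\cap P_i=\emptyset$. Choose greedily: $V_0=\emptyset$,
$$V_i=V_{i-1}\cup\Big(P_i\setminus\big(n(V_{i-1})\cup n^{-1}(V_{i-1})\big)\Big),\qquad V=V_r .$$
By induction $V_i\cap n(V_i)=\emptyset$: the added set $Q$ satisfies $Q\cap n(Q)=\emptyset$, $Q\cap n(V_{i-1})=\emptyset$, and $n(Q)\cap V_{i-1}=\emptyset$. A point of $P_i$ that was not added lies in $n(V_{i-1})\cup n^{-1}(V_{i-1})$. So $K\subset V\cup n(V)\cup n^{-1}(V)$, and $\mu(V)\ge\mu(K)/3>\alpha/3$ for all $\mu$. Infima over $M$ of measures of clopen sets are attained, so $\inf_\mu\mu(V)>\alpha/3$.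

**Step 3: conclusion.** Proposition 14 needs a proper subset $W$ of $V$. Remove from $V$ a clopen neighborhood $S$ of one of its points with $\sup_\mu\mu(S)<\inf_\mu\mu(V)-\alpha/3$, which Lemma 1 allows. This leaves a nonempty clopen $W\subsetneq V$ with $\inf_\mu\mu(W)>\alpha/3$. Proposition 14 gives $\nu(n)\le216\cdot3/\alpha=648/\alpha$. Let $\alpha\uparrow m(n)$ to get $\nu(n)\le648/m(n)$. $\blacksquare$

## 9. The closure of $[\varphi]$

We prove Theorem B(3), that $\Gamma=\overline{[\varphi]}$.

**The closure is contained in $\Gamma$.** Let $g$ be in the closure of $[\varphi]$ and $U$ clopen. The open set $\{g':g'(U)=g(U)\}$ contains $g$, hence some $g'\in[\varphi]\le\Gamma$. So $\mu(g(U))=\mu(g'(U))=\mu(U)$ for all $\mu$ and all clopen $U$. As measures are determined by clopen sets, $g\in\Gamma$.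

**$\Gamma$ is contained in the closure.** Let $g\in\Gamma$, and let a basic neighborhood of $g$ be given; it prescribes the images of finitely many clopen sets, namely their images under $g$. Let $U_1,\dots,U_k$ be the atoms of the algebra generated by these clopen sets. They form a clopen partition of $X$, and the neighborhood contains
$$\{g':g'(U_i)=g(U_i),\ 1\le i\le k\}.$$
Since $\mu(U_i)=\mu(g(U_i))$ for all $\mu$, Lemma 4(b) gives $t_i\in[\varphi]$ with $t_i(U_i)=g(U_i)$. Gluing the restrictions $t_i|_{U_i}$ gives an element of $[\varphi]$ in this set. So $g$ is in the closure.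

Hence $\Gamma=\overline{[\varphi]}$. Since $G=\Gamma$ satisfies the hypotheses of Theorem B, part (1) shows that the closure of $[\varphi]$ is simple as an abstract group. $\blacksquare$
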